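\title{Coincidences of division fields and the vanishing of Cojocaru's constant}

\begin{abstract}
Let $E$ be an elliptic curve over $\mathbb{Q}$ without complex multiplication, and for a prime $p$ of good reduction let $d_{E,p}$ be the smallest invariant factor of $E(\mathbb{F}_p)$. Under the generalized Riemann hypothesis, the primes with $d_{E,p}=j$ have density equal to Cojocaru's constant $\mathcal{C}_{E,j}$. We prove unconditionally that $\mathcal{C}_{E,j}=0$ if and only if $\mathbb{Q}(E[j])=\mathbb{Q}(E[jp])$ for $p=2$ or $p=3$, as conjectured by Milner and Shotton. The main step is that $\mathbb{Q}(E[j\ell])\neq\mathbb{Q}(E[j])$ for every prime $\ell\ge5$ and every $j\geq 1$. We prove this by following a generator of tame inertia at $\ell$ through the $2$-adic and $3$-adic Galois images; the cases that survive are settled on two modular curves of genus one.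
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The smallest invariant factor}

Let $E$ be an elliptic curve over $\mathbb{Q}$. For a prime $p$ of good reduction write
\[E(\mathbb{F}_p)\cong\mathbb{Z}/d_{E,p}\mathbb{Z}\times\mathbb{Z}/e_{E,p}\mathbb{Z},\qquad d_{E,p}\mid e_{E,p}.\]
The integer $d_{E,p}$ measures how far $E(\mathbb{F}_p)$ is from being cyclic: it is the largest $n$ such that $E(\mathbb{F}_p)$ contains $(\mathbb{Z}/n\mathbb{Z})^2$. It is governed by the \emph{division fields} $\mathbb{Q}(E[n])$, generated by the coordinates of the $n$-torsion points of $E$. For $p\nmid n$, reduction at a prime above $p$ is injective on $E[n]$ and compatible with Frobenius, so $n\mid d_{E,p}$ if and only if $p$ splits completely in $\mathbb{Q}(E[n])$. Also $p\nmid d_{E,p}$, because the $p$-torsion in characteristic $p$ is cyclic. Hence, for $p\nmid j$, we have $d_{E,p}=j$ exactly when $p$ splits completely in $\mathbb{Q}(E[j])$ and in none of the fields $\mathbb{Q}(E[j\ell])$ with $\ell\ne p$ prime. The primes that split completely in $\mathbb{Q}(E[n])$ have density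 $1/[\mathbb{Q}(E[n]):\mathbb{Q}]$, so inclusion--exclusion suggests that the primes with $d_{E,p}=j$ have density
\[\mathcal{C}_{E,j}=\sum_{n\ge1}\frac{\mu(n)}{[\mathbb{Q}(E[nj]):\mathbb{Q}]},\]
where $\mu$ is the M\"obius function. This is \emph{Cojocaru's constant}. For $E$ without complex multiplication, Cojocaru proved that $\#\{p\le x: d_{E,p}=j\}\sim\mathcal{C}_{E,j}\,\mathrm{li}(x)$, assuming the generalized Riemann hypothesis for the Dedekind zeta functions of the fields $\mathbb{Q}(E[n])$. It is also known that if $\mathcal{C}_{E,j}=0$, then $d_{E,p}\neq j$ for all but finitely many $p$.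

When does $\mathcal{C}_{E,j}$ vanish? One reason is visible at once. If $\mathbb{Q}(E[j])=\mathbb{Q}(E[j\ell])$ for a prime $\ell$, then $j\mid d_{E,p}$ forces $j\ell\mid d_{E,p}$ for every good prime $p\nmid j\ell$, and the value $j$ is skipped. We call such an equality of fields a \emph{coincidence} at $\ell$.

\begin{example}\label{ex:j1}
Take $j=1$. The Weil pairing puts a primitive $\ell$-th root of unity $\zeta_\ell$ in $\mathbb{Q}(E[\ell])$, so $\mathbb{Q}(E[\ell])=\mathbb{Q}$ is possible only for $\ell=2$. It happens for $E: y^2=x(x-1)(x+2)$, whose $j$-invariant $2^6\cdot 7^3/3^2$ is not an integer, so that $E$ has no complex multiplication. For this curve $d_{E,p}$ is even for all odd primes of good reduction.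
\end{example}

A priori there could be a subtler reason. The Galois group of $\overline{\mathbb{Q}}$ over $\mathbb{Q}(E[j])$ could be the union of the subgroups that fix the fields $\mathbb{Q}(E[j\ell])$ without being equal to any one of them, in the way that the Klein four-group is the union of its three subgroups of order $2$. The examples with $\mathcal{C}_{E,j}=0$ given by Milner and Shotton \cite{MS} arise from coincidences at $2$ or $3$, and they conjecture that this is the only way that $\mathcal{C}_{E,j}$ can vanish. We prove this conjecture.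

\subsection{Results}

Throughout the paper $E$ is an elliptic curve over $\mathbb{Q}$ without complex multiplication (CM), unless a statement says otherwise. No result depends on the generalized Riemann hypothesis.

\begin{theorem}\label{thm:vanishing}
Let $j\ge1$. Then $\mathcal{C}_{E,j}=0$ if and only if $\mathbb{Q}(E[j])=\mathbb{Q}(E[jp])$ for some $p\in\{2,3\}$.
\end{theorem}

With Example~\ref{ex:j1} this says, for instance, that $\mathcal{C}_{E,1}=0$ if and only if $E[2]\subset E(\mathbb{Q})$. The heart of the matter is that there are no coincidences at larger primes.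

\begin{theorem}\label{thm:main}
For every prime $\ell\ge5$ and every $j\ge1$ we have $\mathbb{Q}(E[j\ell])\ne\mathbb{Q}(E[j])$.
\end{theorem}

The deduction of Theorem~\ref{thm:vanishing} from Theorem~\ref{thm:main} gives more at no cost. Let $v_\ell$ denote the $\ell$-adic valuation.

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(1)] If $\mathbb{Q}(E[N])\subset\mathbb{Q}(E[N'])$, then $v_\ell(N)\le v_\ell(N')$ for every prime $\ell\ge5$. Hence $\mathbb{Q}(E[N])=\mathbb{Q}(E[N'])$ implies $N/N'=2^a3^b$ with $a,b\in\mathbb{Z}$.
\item[(2)] For a set $T$ of primes let $\mathcal{C}^T_{E,j}=\sum\mu(n)/[\mathbb{Q}(E[nj]):\mathbb{Q}]$, summed over the $n$ all of whose prime factors lie in $T$. Then $\mathcal{C}^T_{E,j}\ge0$, with equality if and only if $\mathbb{Q}(E[jp])=\mathbb{Q}(E[j])$ for some $p\in T\cap\{2,3\}$.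
\end{enumerate}
\end{theorem}

\subsection{The idea in the simplest case}\label{subsec:idea}

Let $\ell\nmid j$. A coincidence at $\ell$ means $\mathbb{Q}(E[\ell])\subset\mathbb{Q}(E[j])$, and in particular $\mathbb{Q}(\zeta_\ell)\subset\mathbb{Q}(E[j])$. The field $\mathbb{Q}(\zeta_\ell)$ is totally ramified at $\ell$ of degree $\ell-1$, while an inertia group $I$ at $\ell$ acts on $E[j]$ in a very restricted way. If $E$ has potentially good reduction at $\ell\geq 5$, then $I$ acts through a cyclic group of order at most $6$, which already forces $\ell\le7$. If the reduction is multiplicative, $I$ acts by unipotent matrices, whose orders on $E[j]$ grow with $j$, and counting ramification indices gives nothing. The following case shows what replaces it.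

\begin{example}\label{ex:idea}
Suppose that $E$ has multiplicative reduction at $5$ and that the Galois action $\rho$ on the $2$-adic Tate module has image $\mathrm{GL}_2(\mathbb{Z}_2)$. We claim that $\mathbb{Q}(\zeta_5)\not\subset\mathbb{Q}(E[2^k])$ for all $k$. Otherwise the mod $5$ cyclotomic character $\omega$ has the form $\psi\circ\rho$ for a homomorphism $\psi:\mathrm{GL}_2(\mathbb{Z}_2)\to\mathbb{F}_5^*$. As $5$ is totally ramified in $\mathbb{Q}(\zeta_5)$, there is $t\in I$ with $\omega(t)=2$. By the theory of the Tate curve, $\rho(t)=\left(\begin{smallmatrix}1&x\\0&1\end{smallmatrix}\right)$ in a suitable basis. Conjugation by $\mathrm{diag}(1,-1)$ sends this matrix to its inverse, and $\psi$ is constant on conjugacy classes. So $2=2^{-1}=3$ in $\mathbb{F}_5$, which is false.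
\end{example}

The argument uses that $\omega(t)$ has order greater than $2$, which is possible exactly when $\ell\ge5$. For $\ell=3$ it gives nothing, and indeed $\mathbb{Q}(E[2])$ contains $\mathbb{Q}(\sqrt{\Delta})$, with $\Delta$ the discriminant of $E$, and this field is $\mathbb{Q}(\zeta_3)$ when $-3\Delta$ is a square.

The general proof keeps this principle: the action on $E[\ell]$ is a homomorphic image of the action on $E[j]$, so every relation among conjugates of the inertia generator that holds on $E[j]$ must hold on $E[\ell]$. There are three difficulties. The integer $j$ has several prime factors, and the corresponding Galois images may be entangled. The images may be small, so that the inverting element is missing. And for potentially good reduction the inertia generator is not unipotent.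

\subsection{Outline}

Section~\ref{sec:reduction} deduces Theorems~\ref{thm:vanishing} and~\ref{thm:general} from Theorem~\ref{thm:main}. Section~\ref{sec:tools} collects the tools. The case $\ell\mid j$ of Theorem~\ref{thm:main} is a short local argument with wild inertia (Section~\ref{sec:wild}). For $\ell\nmid j$, Section~\ref{sec:tame} introduces the tame inertia generator and lists the possible images on $E[\ell]$. In the potentially multiplicative case, Section~\ref{sec:unipotent} extends Example~\ref{ex:idea} to small images: a coincidence at $5$ forces a rational $2$-isogeny and a coincidence at $7$ forces a rational $3$-isogeny. Combined with the shape of the image on $E[\ell]$, this leads to a quotient of $X_0(50)$ over $\mathbb{Q}$ and to $X_0(21)$ over $\mathbb{Q}(\sqrt{-3})$, whose points are determined in Section~\ref{sec:modular}; Section~\ref{sec:mult} finishes this case. The potentially good case reduces to $\ell=5$ and is excluded in Section~\ref{sec:good}.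

The absence of CM enters in three places: Serre's open image theorem in Section~\ref{sec:reduction}, the exclusion of normalizers of split Cartan subgroups (fact (F3) below), and Section~\ref{sec:modular}, where the two modular curves do have CM points of the kind to be excluded. The ground field $\mathbb{Q}$ enters through the surjectivity and ramification of the cyclotomic characters and through the classification of rational isogenies.

\section{From vanishing to coincidences}\label{sec:reduction}

We first rewrite $\mathcal{C}^T_{E,j}$ as the measure of an explicit set, so that its vanishing becomes the statement that a group is covered by finitely many subgroups. A covering is not yet a coincidence. The next lemma shows that a minimal covering produces inclusions between the subgroups, and these are coincidences at a higher level.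

\begin{lemma}\label{lem:cover}
Let $H$ be a group and $(H_q)_{q\in S}$ a finite family of subgroups with $H=\bigcup_{q\in S}H_q$, such that no proper subfamily covers $H$. Then for every $\ell\in S$ the intersection $D=\bigcap_{q\in S\setminus\{\ell\}}H_q$, read as $H$ if $S=\{\ell\}$, is contained in $H_\ell$. In particular $|S|\ne2$.
\end{lemma}

\begin{proof}
By minimality there is $y\in H$ outside $H_q$ for all $q\in S\setminus\{\ell\}$, and then $y\in H_\ell$. Let $x\in D$. For $q\neq\ell$ we have $x\in H_q$ and $y\notin H_q$, so $xy\notin H_q$. Hence $xy\in H_\ell$ and $x\in H_\ell$. If $S=\{q,\ell\}$ had two elements, then $H_q\subset H_\ell$ and $H_\ell$ alone would cover $H$.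
\end{proof}

In the Klein four-group, for instance, the intersection of two subgroups of order $2$ is trivial and lies in the third.

\begin{proof}[Proof of Theorems~\ref{thm:vanishing} and~\ref{thm:general}, assuming Theorem~\ref{thm:main}]
Theorem~\ref{thm:vanishing} is Theorem~\ref{thm:general}(2) with $T$ the set of all primes, so we prove Theorem~\ref{thm:general}.

(2) Let $G_{\mathbb{Q}}=\mathrm{Gal}(\overline{\mathbb{Q}}/\mathbb{Q})$ with Haar probability measure $\mathrm{m}$. Let $H$ and $H_\ell\subset H$ be the open subgroups fixing $\mathbb{Q}(E[j])$ and $\mathbb{Q}(E[j\ell])$. For squarefree $n>1$ the least common multiple of the $j\ell$ with $\ell\mid n$ is $nj$, so $E[nj]=\sum_{\ell\mid n}E[j\ell]$ and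
\[\frac1{[\mathbb{Q}(E[nj]):\mathbb{Q}]}=\mathrm{m}\Big(\bigcap_{\ell\mid n}H_\ell\Big);\]
for $n=1$ the left side is $\mathrm{m}(H)$.

By Serre's open image theorem, the image of $G_{\mathbb{Q}}$ acting on the torsion of a curve without CM is open in $\mathrm{GL}_2(\widehat{\mathbb{Z}})$. So it is the full preimage of its reduction modulo some $M$, and we may take $j\mid M$. The image then has the form $G_M\times\prod_{\ell\nmid M}\mathrm{GL}_2(\mathbb{Z}_\ell)$ with $G_M\subset\prod_{q\mid M}\mathrm{GL}_2(\mathbb{Z}_q)$. If $n=n_1n_2$ is squarefree, the primes of $n_1$ divide $M$ and $(n_2,M)=1$, then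
\[[\mathbb{Q}(E[n_1n_2j]):\mathbb{Q}]=[\mathbb{Q}(E[n_1j]):\mathbb{Q}]\prod_{\ell\mid n_2}|\mathrm{GL}_2(\mathbb{F}_\ell)|.\]
There are finitely many $n_1$, and $\sum_\ell|\mathrm{GL}_2(\mathbb{F}_\ell)|^{-1}$ converges because $|\mathrm{GL}_2(\mathbb{F}_\ell)|=(\ell^2-1)(\ell^2-\ell)\ge\ell^2$. So the series for $\mathcal{C}^T_{E,j}$ converges absolutely and factors. Inclusion--exclusion for the sum over $n_1$ gives
\[\mathcal{C}^T_{E,j}=\mathrm{m}\Big(H\setminus\bigcup_{\ell\in T,\ \ell\mid M}H_\ell\Big)\prod_{\ell\in T,\ \ell\nmid M}\Big(1-\frac1{|\mathrm{GL}_2(\mathbb{F}_\ell)|}\Big)\ \ge0.\]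
The infinite product is positive. The set in the first factor is open, since open subgroups are closed, so it has measure zero only if it is empty. Therefore
\[\mathcal{C}^T_{E,j}=0\iff H=\bigcup_{\ell\in T,\ \ell\mid M}H_\ell.\]

If $H=H_p$ for some $p\in T$, then $p\mid M$, because for $p\nmid M$ the index $[H:H_p]$ is $|\mathrm{GL}_2(\mathbb{F}_p)|>1$; so $\mathcal{C}^T_{E,j}=0$. Conversely let $\mathcal{C}^T_{E,j}=0$, and let $S\subset T$ be a minimal finite set with $H=\bigcup_{q\in S}H_q$; it is not empty. Fix $\ell\in S$ and put $j'=j\prod_{q\in S\setminus\{\ell\}}q$. The group $D$ of Lemma~\ref{lem:cover} is the subgroup fixing $\mathbb{Q}(E[j'])$, so $D\subset H_\ell$ means $\mathbb{Q}(E[j\ell])\subset\mathbb{Q}(E[j'])$. As $E[j'\ell]=E[j']+E[j\ell]$, we get $\mathbb{Q}(E[j'\ell])=\mathbb{Q}(E[j'])$, and Theorem~\ref{thm:main}, applied to $j'$, gives $\ell\in\{2,3\}$. So $S\subset\{2,3\}$, and $|S|=1$ by Lemma~\ref{lem:cover}. Thus $H=H_p$ for some $p\in T\cap\{2,3\}$.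

(1) Suppose $k=v_\ell(N')<v_\ell(N)$ with $\ell\ge5$. Then $\mathbb{Q}(E[\ell^{k+1}])\subset\mathbb{Q}(E[N])\subset\mathbb{Q}(E[N'])$ and $E[\ell N']=E[N']+E[\ell^{k+1}]$, so $\mathbb{Q}(E[\ell N'])=\mathbb{Q}(E[N'])$, contradicting Theorem~\ref{thm:main}. The second assertion follows by applying the first to both inclusions.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:main}.

\section{Notation and tools}\label{sec:tools}

For a prime $q$ let $T_q=T_qE\cong\mathbb{Z}_q^2$ be the $q$-adic Tate module, and let $G_q\subset\mathrm{GL}_2(\mathbb{Z}_q)$ and $G(q)\subset\mathrm{GL}_2(\mathbb{F}_q)$ be the images of $G_{\mathbb{Q}}$ on $T_q$ and $E[q]$. The determinant on $T_q$ is the $q$-adic cyclotomic character $\chi_q$, so $\det:G_q\to\mathbb{Z}_q^*$ is onto. We fix a complex conjugation $c$; on each $T_q$ it satisfies $c^2=1$ and $\det c=-1$, so its eigenvalues are $1$ and $-1$. We write $[x,y]=xyx^{-1}y^{-1}$, and $E_{12}$, $E_{21}$ for the two off-diagonal elementary matrices. A subgroup of $E$ is \emph{rational} if it is stable under $G_{\mathbb{Q}}$. An element of order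 $2$ in $\mathrm{GL}_2(\mathbb{Z}_q)$ is diagonalizable over $\mathbb{Q}_q$ with eigenvalues $\pm1$, so
\begin{equation}\label{eq:involution}
\text{the only element of order $2$ and determinant $1$ in $\mathrm{GL}_2(\mathbb{Z}_q)$ is $-I$.}
\end{equation}

\subsection{Subgroups of $\mathrm{GL}_2(\mathbb{F}_q)$}

A \emph{Borel} subgroup is the stabilizer of a line in $\mathbb{F}_q^2$. A \emph{split Cartan} subgroup $C_s$ is the common stabilizer of two lines, that is, the diagonal group in some basis. A \emph{nonsplit Cartan} subgroup $C_{ns}$ is the image of $\mathbb{F}_{q^2}^*$ acting on $\mathbb{F}_{q^2}\cong\mathbb{F}_q^2$; its nonscalar elements have no eigenvalue in $\mathbb{F}_q$. For $q$ odd, a Cartan subgroup $C$ has index $2$ in its normalizer $C^+$ and is the centralizer of each of its nonscalar elements. Elements of $C^+\setminus C$ have trace $0$ and scalar square, and in the nonsplit case they act on $C$ by $x\mapsto x^q$. The \emph{projective} image or order refers to $\mathrm{PGL}_2(\mathbb{F}_q)$; the projective order of an element with distinct eigenvalues is the order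 of their ratio. The group $G(q)$ lies in a Borel subgroup, in some $C_s$, or in some $C_s^+$ exactly when $E$ has a rational subgroup of order $q$, two of them, or a Galois-stable unordered pair of distinct subgroups of order $q$.

\begin{itemize}
\item[(F1)] (Dickson; see \cite[\S2]{Serre}.) A subgroup of $\mathrm{GL}_2(\mathbb{F}_q)$ contains $\mathrm{SL}_2(\mathbb{F}_q)$, or lies in a Borel subgroup, or in some $C_s^+$ or $C_{ns}^+$, or has projective image $A_4$, $S_4$ or $A_5$. If its order is divisible by $q$, one of the first two cases holds.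
\end{itemize}
For $q$ odd, $\det G(q)=\mathbb{F}_q^*$, so the projective image of $G(q)$ is not contained in $\mathrm{PSL}_2(\mathbb{F}_q)$ and meets it in a subgroup of index $2$. As $A_4$ and $A_5$ have no such subgroup, only $S_4$ can occur for $G(q)$. In particular $G(q)$ is solvable unless $q\geq5$ and $G(q)\supset\mathrm{SL}_2(\mathbb{F}_q)$.

\begin{lemma}\label{lem:normal}
Let $q\ge5$ and $\mathrm{SL}_2(\mathbb{F}_q)\subset\mathcal{G}\subset\mathrm{GL}_2(\mathbb{F}_q)$. A normal subgroup $H$ of $\mathcal{G}$ consists of scalars or contains $\mathrm{SL}_2(\mathbb{F}_q)$.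
\end{lemma}

\begin{proof}
For $q\ge5$ the group $\mathrm{SL}_2(\mathbb{F}_q)$ is perfect and its proper normal subgroups lie in $\{\pm1\}$. So $H\cap\mathrm{SL}_2(\mathbb{F}_q)$ is everything or lies in $\{\pm1\}$. In the second case, for $x\in H$ the map $y\mapsto[x,y]$ on $\mathrm{SL}_2(\mathbb{F}_q)$ takes values in the central group $\{\pm1\}$, so it is a homomorphism, and it is trivial by perfectness. Thus $x$ commutes with $\mathrm{SL}_2(\mathbb{F}_q)$ and is scalar.
\end{proof}

\subsection{Rational isogenies and modular curves}

The non-cuspidal $\overline{\mathbb{Q}}$-points of $X_0(N)$ are the $\overline{\mathbb{Q}}$-isomorphism classes of pairs consisting of an elliptic curve and a cyclic subgroup of order $N$, compatibly with the Galois action; for $N=N_1N_2$ with coprime factors we write the subgroup as a pair of cyclic subgroups of orders $N_1,N_2$. The Atkin--Lehner involution $w_{N_1}$, defined over $\mathbb{Q}$, sends $(E',D_1,D_2)$ to $E'/D_1$ with the subgroups $E'[N_1]/D_1$ and the image of $D_2$. The cusps $\infty$ and $0$ are rational. We use the following results.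

\begin{itemize}
\item[(F2)] (Mazur; Kenku \cite{Kenku}.) An elliptic curve over $\mathbb{Q}$ with a rational cyclic subgroup of order $N$ exists only for $N\le19$ or $N\in\{21,25,27,37,43,67,163\}$.
\item[(F3)] (Bilu--Parent--Rebolledo \cite{BPR} for $q=11$ and $q\ge17$; Balakrishnan--Dogra--M\"uller--Tuitman--Vonk \cite{BDMTV} for $q=13$.) If $E$ has no CM, then $G(q)$ is not contained in the normalizer of a split Cartan subgroup for any prime $q\ge11$.
\item[(F4)] (Cremona's tables.) Elliptic curves over $\mathbb{Q}$ of conductor $21$, $50$, $63$ have rank $0$; those of conductor $50$ have $a_3=\pm1$, where $a_3=4-\#E(\mathbb{F}_3)$.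
\item[(F5)] $X_0(21)$ is an elliptic curve of conductor $21$ with exactly $8$ rational points; $X_0(50)$ has genus $2$; $X_0(N)$ has genus $0$ for $N=1,2,5,10,25$.
\end{itemize}
We also use that, at a prime of good reduction that is unramified over an odd rational prime, the torsion points of an elliptic curve over a number field inject into the points over the residue field.

\begin{lemma}\label{lem:isogeny}
\begin{enumerate}
\item[(a)] $G(\ell)\subset C_s$ is impossible for primes $\ell\ge7$.
\item[(b)] If $G(5)\subset C_s$, then $G(q)$ is not contained in a Borel subgroup for any prime $q\ne5$.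
\end{enumerate}
\end{lemma}

\begin{proof}
Let $A\ne B$ be rational subgroups of prime order $\ell$, let $\phi:E\to E/A$ be the quotient and $\hat\phi$ its dual. The composite of $\hat\phi$ with $E\to E/B$ has kernel $\hat\phi^{-1}(B)$ of order $\ell^2$. If this kernel were not cyclic it would be $(E/A)[\ell]$, whose image under $\hat\phi$ has order $\ell$ and lies in $\ker\phi=A$, forcing $A=B$. So $E/A$ has a rational cyclic subgroup of order $\ell^2$. If $E$ also has a rational subgroup of prime order $q\ne\ell$, its image in $E/A$ enlarges this to order $\ell^2q$. The numbers $\ell^2$ with $\ell\ge7$ and $25q$ with $q\neq5$ are not in the list (F2).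
\end{proof}

\subsection{Inertia at $\ell$}

Let $\ell\ge5$ be a prime, $I\subset G_{\mathbb{Q}}$ an inertia group at $\ell$ and $P\subset I$ the wild inertia group, which is the pro-$\ell$ Sylow subgroup of $I$. The quotient $I/P$ is procyclic, and a lift $\sigma$ of the arithmetic Frobenius acts on it by $\sigma t\sigma^{-1}\equiv t^\ell \bmod P$. We have $\chi_\ell(I)=\mathbb{Z}_\ell^*$ and $\chi_q(I)=1$ for $q\ne\ell$. Let $\omega$ be the mod $\ell$ cyclotomic character.

\begin{itemize}
\item[(F6)] (Serre--Tate; \cite[\S5.6]{Serre}; Tate.) If $E$ has potentially good reduction at $\ell$, then $I$ acts on all $T_q$ with $q\ne\ell$ through one and the same cyclic quotient of order $e\in\{1,2,3,4,6\}$, faithfully on each $T_q$, and by automorphisms, independent of $q$, of the reduction over $\overline{\mathbb{F}}_\ell$ (taken over an extension where the reduction is good). If $E$ has potentially multiplicative reduction, there is a character $\eta$ of the decomposition group with $\eta^2=1$ such that $I$ acts on $T_q$, $q\ne\ell$, by $\eta\left(\begin{smallmatrix}1&*\\0&1\end{smallmatrix}\right)$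 with infinite image, and on $E[\ell]$ by $\eta\left(\begin{smallmatrix}\omega&*\\0&1\end{smallmatrix}\right)$.
\end{itemize}
In both cases the pro-$\ell$ group $P$ acts trivially on $T_q$ for $q\neq\ell$: the image of $I$ has order prime to $\ell$, or is an extension of a group of order at most $2$ by a pro-$q$ group.

\subsection{Congruence filtrations}

Let $\Gamma(p^i)=\ker(\mathrm{GL}_2(\mathbb{Z}_p)\to\mathrm{GL}_2(\mathbb{Z}/p^i))$ and $S(p^i)=\mathrm{SL}_2(\mathbb{Z}_p)\cap\Gamma(p^i)$. For $i\ge1$ the map
\[\theta_i:\Gamma(p^i)\to M_2(\mathbb{F}_p),\qquad 1+p^iX\mapsto X\bmod p,\]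
is a homomorphism to the additive group with kernel $\Gamma(p^{i+1})$, and it commutes with conjugation. So $\Gamma(p)$ is a pro-$p$ group. From $\det(1+p^iX)=1+p^i\operatorname{tr}X+p^{2i}\det X$ we see that $\theta_i$ maps $S(p^i)$ into the trace-zero matrices $\mathfrak{sl}_2(\mathbb{F}_p)$. The binomial theorem gives
\begin{equation}\label{eq:power}
(1+p^sB)^p\equiv1+p^{s+1}B\bmod p^{s+2}\qquad\text{if $p$ is odd and $s\ge1$, or $p=2$ and $s\ge2$.}
\end{equation}

\begin{lemma}\label{lem:filtration}
Let $H$ be a closed subgroup of $\mathrm{GL}_2(\mathbb{Z}_p)$ and $k\ge1$. If $\theta_i(H\cap S(p^i))=\mathfrak{sl}_2(\mathbb{F}_p)$ for all $i\ge k$, then $S(p^k)\subset H$. If $\theta_i(H\cap\Gamma(p^i))=M_2(\mathbb{F}_p)$ for all $i\geq k$, then $\Gamma(p^k)\subset H$.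
\end{lemma}

\begin{proof}
In the first case $S(p^i)=(H\cap S(p^i))\,S(p^{i+1})$ for all $i\ge k$, so by induction $S(p^k)=(H\cap S(p^k))\,S(p^i)$ for all $i\geq k$. Thus $H\cap S(p^k)$ is dense in $S(p^k)$, and it is closed. The second case is the same with $\Gamma$ in place of $S$.
\end{proof}

\subsection{Subgroups of products}

Entanglement between the images at different primes is controlled by the following form of Goursat's lemma. A \emph{composition factor} of a profinite group means a composition factor of one of its finite continuous quotients.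

\begin{lemma}\label{lem:product}
Let $\Gamma$ be a closed subgroup of a product $X_1\times\dots\times X_r$ of profinite groups that projects onto each factor. Let $\Gamma^{(i)}$ be the projection of $\Gamma$ that omits the $i$-th component, and let $L_i=\ker(\Gamma\to\Gamma^{(i)})$, viewed as a subgroup of $X_i$.
\begin{enumerate}
\item[(a)] $L_i$ is a closed normal subgroup of $X_i$, and $\gamma\in\Gamma$ acts on $L_i$ as conjugation by $\gamma_i$. If $\gamma_i$ is central in $X_i$, then $\gamma$ centralizes $L_i$.
\item[(b)] A continuous homomorphism on $\Gamma$ that kills $L_i$ factors through $\Gamma^{(i)}$. In particular $X_i/L_i$ is a quotient of $\Gamma^{(i)}$.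
\item[(c)] Suppose that each $X_i$ is $G_q$ or $G(q)$, for distinct primes $q$. Then every nonabelian composition factor of $\Gamma$ is $\mathrm{PSL}_2(\mathbb{F}_q)$ for one of these primes $q$, with $q\ge5$ and $G(q)\supset\mathrm{SL}_2(\mathbb{F}_q)$. These simple groups are pairwise non-isomorphic.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a) and (b) follow from the definitions and the surjectivity of $\Gamma\to X_i$. For (c) let $\Gamma_i$ be the kernel of $\Gamma\to X_1\times\dots\times X_i$. Then $\Gamma_{i-1}/\Gamma_i$ is isomorphic to the image $Y_i$ of $\Gamma_{i-1}$ in $X_i$, a normal subgroup of $X_i$. In a finite quotient of $\Gamma$ the images of the $\Gamma_i$ form a normal series whose steps are quotients of the $Y_i$. Each $Y_i$ is an extension of a normal subgroup of $G(q)$ by a pro-$q$ group, so its nonabelian composition factors are among those of $G(q)$. By (F1) there are none unless $q\ge5$ and $G(q)\supset\mathrm{SL}_2(\mathbb{F}_q)$, when the only one is $\mathrm{PSL}_2(\mathbb{F}_q)$. The orders $q(q^2-1)/2$ increase with $q$.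
\end{proof}

\section{The case $\ell\mid j$: wild inertia}\label{sec:wild}

When $\ell\mid j$ we look for an element that acts trivially on the part of $E[j]$ prime to $\ell$ and whose action on $T_\ell$ we can follow level by level. Wild inertia provides it.

\begin{proposition}\label{prop:wild}
If $\ell\ge5$ and $\ell\mid j$, then $\mathbb{Q}(E[j\ell])\ne\mathbb{Q}(E[j])$.
\end{proposition}

\begin{proof}
Write $j=\ell^km$ with $k\ge1$ and $\ell\nmid m$. The group $P$ acts trivially on $E[m]$. It is the pro-$\ell$ Sylow subgroup of $I$, so $\chi_\ell(P)=1+\ell\mathbb{Z}_\ell$. Choose $\sigma\in P$ with $\chi_\ell(\sigma)=1+\ell$, and let $A\in\mathrm{GL}_2(\mathbb{Z}_\ell)$ be its image, so $\det A=1+\ell$.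

If $A=1+\ell B$, then $\operatorname{tr}B\equiv1\bmod\ell$, so $B\not\equiv0\bmod\ell$, and \eqref{eq:power} gives $A^{\ell^{k-1}}\equiv1+\ell^kB\bmod\ell^{k+1}$.

Otherwise $A\bmod\ell$ is a nontrivial element of $\ell$-power order, hence unipotent: $A=1+X$ with $X\not\equiv0$ and $X^2\equiv0\bmod\ell$. In
\[A^\ell=1+\ell X+\sum_{i=2}^{\ell-1}\binom{\ell}{i}X^i+X^\ell\]
each middle term is divisible by $\ell^2$, and so is $X^\ell=X(X^2)^{(\ell-1)/2}$, because $(\ell-1)/2\ge2$. So $A^\ell=1+\ell B$ with $B\equiv X\not\equiv0\bmod\ell$, and $A^{\ell^k}\equiv1+\ell^kB\bmod\ell^{k+1}$.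

In both cases a power of $\sigma$ acts trivially on $E[\ell^k]$ and on $E[m]$, hence on $E[j]$, but not on $E[\ell^{k+1}]\subset E[j\ell]$.
\end{proof}

The second computation fails for $\ell=3$: the matrix $\left(\begin{smallmatrix}0&-1\\1&-1\end{smallmatrix}\right)$ is a nontrivial unipotent modulo $3$ and its cube is the identity.

\section{The case $\ell\nmid j$: the tame inertia generator}\label{sec:tame}

If Theorem~\ref{thm:main} fails for some $\ell\nmid j$, then $\mathbb{Q}(E[\ell])\subset\mathbb{Q}(E[j])\subset\mathbb{Q}(E[6j])$. So we assume from now on, for a contradiction and except in Section~\ref{sec:modular}: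
\begin{quote}
\textbf{(H)}\quad $\ell\ge5$ is prime, $6\mid m$, $\ell\nmid m$, and $\mathbb{Q}(E[\ell])\subset\mathbb{Q}(E[m])$.
\end{quote}
Let $G\subset\prod_{q\mid m}\mathrm{GL}_2(\mathbb{Z}_q)$ be the image of $G_{\mathbb{Q}}$, and write $g_q$ for the components of $g\in G$. The group $G$ projects onto each $G_q$. By (H) the action on $E[\ell]$ is determined by the action on $E[m]$, which gives a continuous surjection
\[f:G\to G(\ell)\]
such that $\det\circ f$ induces $\omega$. For $q\mid m$ let $K_q\subset G$ be the elements whose components outside $q$ are trivial. This is the group $L_i$ of Lemma~\ref{lem:product}, and we view it as a normal subgroup of $G_q$. We write $c$ also for the image of complex conjugation in $G$.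

As $\ell\nmid m$, Lemma~\ref{lem:product}(c) shows that $\mathrm{PSL}_2(\mathbb{F}_\ell)$ is not a composition factor of $G$. Since $f$ is onto,
\begin{equation}\label{eq:notSL}
G(\ell)\not\supset\mathrm{SL}_2(\mathbb{F}_\ell).
\end{equation}

Let $t\in I$ lift a topological generator of $I/P$ and let $\tau\in G$ be its image. Since $P$ maps trivially to $G$, the image of $I$ in $G$ is the closure of $\langle\tau\rangle$, and the image of $I$ in $G(\ell)$ is $\langle f(\tau)\rangle$. Therefore
\[g:=\det f(\tau)\ \text{generates}\ \mathbb{F}_\ell^*,\qquad \det\tau_q=1\ \text{ for all } q\mid m.\]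
The contradiction will come from the tension between these two facts. We describe $\tau$ according to the reduction type.

\begin{proposition}\label{prop:goodsetup}
Assume \textup{(H)} and that $E$ has potentially good reduction at $\ell$. Then $\ell=5$, $e=4$, $\tau^2=-I$ in $G$, $G(5)\subset C_s$, and $f(-I)\ne1$.
\end{proposition}

\begin{proof}
By (F6), $\tau$ and each $\tau_q$ have order $e\in\{1,2,3,4,6\}$. As $g$ has order $\ell-1$, we get $(\ell-1)\mid e$, so $(\ell,e)=(5,4)$ or $(7,6)$ and $e=\ell-1$. By \eqref{eq:involution}, $\tau_q^{e/2}=-I$ for all $q$, so $\tau^{e/2}=-I\in G$. Since $f(\tau)^{\ell-1}=1$, the matrix $f(\tau)$ is diagonalizable over $\mathbb{F}_\ell$, with eigenvalues $g^a,g^b$ and $a+b\equiv1\bmod(\ell-1)$. Exactly one of $a,b$ is odd, so $f(-I)=f(\tau)^{(\ell-1)/2}$ is conjugate to $\mathrm{diag}(1,-1)$. It is central in $G(\ell)$, because $-I$ is central in $G$. Hence $G(\ell)$ is diagonal, and Lemma~\ref{lem:isogeny}(a) gives $\ell=5$.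
\end{proof}

\begin{proposition}\label{prop:multsetup}
Assume \textup{(H)} and that $E$ has potentially multiplicative reduction at $\ell$. Put $\varepsilon=\eta(t)=\pm1$. Then $\tau_q=\varepsilon u_q$ with $u_q\ne1$ unipotent for all $q\mid m$, and $f(\tau)$ is conjugate to $\varepsilon\,\mathrm{diag}(g,1)$. One of the following holds:
\begin{enumerate}
\item[(i)] $G(\ell)$ lies in a Borel subgroup;
\item[(ii)] $\ell=5$ and $G(5)$ has projective image $S_4$;
\item[(iii)] $\ell\in\{5,7\}$ and $G(\ell)$ lies in some $C_s^+$ but in no Borel subgroup.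
\end{enumerate}
\end{proposition}

\begin{proof}
The shape of $\tau_q$ is (F6), and $u_q\ne1$ because the image of $I$ is infinite. By (F6), $f(\tau)$ has the distinct eigenvalues $\varepsilon g$ and $\varepsilon$, so it is diagonalizable, of projective order $\ell-1\ge4$. It does not lie in any $C_{ns}$, being nonscalar with eigenvalues in $\mathbb{F}_\ell$, nor in $C_{ns}^+\setminus C_{ns}$, whose elements have projective order $2$. Elements of $S_4$ have order at most $4$, so projective image $S_4$ forces $\ell=5$. The list follows from (F1), \eqref{eq:notSL} and (F3).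
\end{proof}

In the potentially multiplicative case $\tau$ has a nontrivial unipotent part at every $q\mid m$, so its conjugates involve all the groups $G_q$ at once. To isolate one prime we pass to primary components. The map $n\mapsto\tau^n$ extends continuously to $\widehat{\mathbb{Z}}=\prod_p\mathbb{Z}_p$, and the \emph{$p$-primary component} of $\tau$ is $\tau^{n_p}\in G$, where $n_p\in\widehat{\mathbb{Z}}$ is $1$ at $p$ and $0$ elsewhere. Since $u_q$ generates a pro-$q$ group and $\varepsilon^2=1$, the $2$-primary component $\alpha$ and the $3$-primary component $\beta$ are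
\begin{equation}\label{eq:primary}
\alpha_2=\varepsilon u_2,\quad\alpha_q=\varepsilon\ \ (q\ne2);\qquad\qquad\beta_3=u_3,\quad\beta_q=1\ \ (q\ne3).
\end{equation}
Thus $\alpha^2\in K_2$, $\beta\in K_3$, and conjugation of $\alpha$ by $w\in G$ depends only on $w_2$. The images $f(\alpha)$ and $f(\beta)$ are the $2$- and $3$-primary components of $f(\tau)$.

\section{Characters on groups generated by unipotents}\label{sec:unipotent}

In this section (H) holds and $E$ has potentially multiplicative reduction at $\ell$. For $p\in\{2,3\}$ write $u_p=1+p^aN$ with $a\ge0$ and $N\in M_2(\mathbb{Z}_p)$ nonzero modulo $p$. Then $N^2=0$ and $u_p^n=1+np^aN$. There is a basis of $T_p$ in which $N=E_{12}$: take a primitive generator $e_1$ of $\ker N$, complete it to a basis $e_1,e_2$, and rescale $e_2$, noting that $Ne_2$ is a unit multiple of $e_1$. With primary components, Example~\ref{ex:idea} extends to arbitrary $m$.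

\begin{lemma}\label{lem:inversion}
If $G_2=\mathrm{GL}_2(\mathbb{Z}_2)$, then $\alpha$ is conjugate to $\alpha^{-1}$ in $G$. If $G_3=\mathrm{GL}_2(\mathbb{Z}_3)$, then $\beta$ is conjugate to $\beta^{-1}$ in $G$.
\end{lemma}

\begin{proof}
Take $w\in G$ with $w_p=\mathrm{diag}(1,-1)$ in a basis where $N=E_{12}$. It inverts $u_p$, and the other components in \eqref{eq:primary} are central and equal to their inverses.
\end{proof}

When $G_p$ is smaller we need other relations among conjugates. We find them by linearizing: the conjugates of $u_p$ generate a congruence subgroup, and a character of $G$ induces invariant linear functionals on the quotients of the congruence filtration.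

\subsection{The prime $2$}

The nonzero nilpotent matrices in $M_2(\mathbb{F}_2)$ are $E_{12}$, $E_{21}$ and $\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)$. They form a basis of $\mathfrak{sl}_2(\mathbb{F}_2)$ and their sum is $I$. They correspond to their kernels, the three lines in $\mathbb{F}_2^2$, so an element of order $3$ of $\mathrm{GL}_2(\mathbb{F}_2)\cong S_3$ permutes them cyclically. The elements of order $3$ are $\left(\begin{smallmatrix}0&1\\1&1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$; together with $0$ and $I$ they form a field, which we denote $\mathbb{F}_4\subset M_2(\mathbb{F}_2)$.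

\begin{proposition}\label{prop:two}
If $\ell=5$, then $G(2)$ has no element of order $3$.
\end{proposition}

The plan is as follows. The character $\psi=\det\circ f$ takes a value of order $4$ on $\alpha$ and on all its conjugates, so it should behave like an invariant $\mathbb{Z}/4$-valued functional on $\mathfrak{sl}_2(\mathbb{Z}/4)$. The existence of its reduction modulo $2$ makes $G_2\bmod 4$ so small that complex conjugation inverts an element $r$ of order $3$. Then the functional $X\mapsto\operatorname{tr}(Xr)$ is fixed by $r$ and negated by $c$, and this sign plays the role of the inversion in Lemma~\ref{lem:inversion}.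

\begin{proof}
Suppose that $G(2)$ has an element of order $3$. Let $\psi=\det\circ f:G\to\mathbb{F}_5^*$. Since $f(\tau)$ has order $4$, $f(\alpha)=f(\tau)$, and $\psi(\alpha)=g$ has order $4$. Write $u=u_2=1+2^aN$ with $N=E_{12}$. For $i'\ge i\ge0$ with $a+i\ge1$, the $G_2$-conjugates of $u^{2^{i'}}=1+2^{a+i'}N$ have $\theta_{a+i'}$-images that include all three nilpotents. By Lemma~\ref{lem:filtration},
\begin{equation}\label{eq:gen2}
\text{the $G_2$-conjugates of $u^{2^i}$ generate a dense subgroup of $S(2^{a+i})$ if $a+i\ge1$.}
\end{equation}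

\emph{Step 1: $a\geq 1$.} Suppose $a=0$. As $u^2=\alpha_2^2\in G_2$, \eqref{eq:gen2} gives $S(2)\subset G_2$. The element $\alpha_2\in G_2\cap\mathrm{SL}_2(\mathbb{Z}_2)$ is a transposition modulo $2$. So $G(2)=S_3$, and it is generated by the reductions of the conjugates of $\alpha_2$. Hence $\mathrm{SL}_2(\mathbb{Z}_2)\subset G_2$, and $G_2=\mathrm{GL}_2(\mathbb{Z}_2)$ since $\det$ is onto. Lemma~\ref{lem:inversion} gives $g=g^{-1}$, a contradiction.

\emph{Step 2: the functional modulo $2$.} The element $\alpha^2\in K_2$ corresponds to $u^2$, so $S(2^{a+1})\subset K_2$ by \eqref{eq:gen2}, and we may evaluate $\psi$ on $S(2^{a+1})$. Since $\psi(\alpha^4)=1$, \eqref{eq:gen2} gives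
\begin{equation}\label{eq:psikills}
\psi(S(2^{a+2}))=1.
\end{equation}
So $\psi(1+2^{a+1}X)=(-1)^{\lambda(X)}$ on $S(2^{a+1})$ for a linear functional $\lambda$ on $S(2^{a+1})/S(2^{a+2})\cong\mathfrak{sl}_2(\mathbb{F}_2)$. It is $G(2)$-invariant because $\psi$ is constant on conjugacy classes, and $\lambda(N)=1$ because $\psi(\alpha^2)=g^2=-1$. Hence $\lambda=1$ on the three nilpotents, and $\lambda(I)=1+1+1=1$.

Let $W=\theta_1(G_2\cap\Gamma(2))$. We claim that $W\subset\mathbb{F}_4$. Let $w\in G$ with $w_2=1+2Y$. By \eqref{eq:primary}, $[w,\alpha]$ lies in $K_2$ and corresponds to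
\[[w_2,u]=1+(w_2u-uw_2)w_2^{-1}u^{-1}=1+2^{a+1}(YN-NY)w_2^{-1}u^{-1}\equiv1+2^{a+1}(YN-NY)\]
modulo $2^{a+2}$, since $w_2\equiv u\equiv1\bmod2$. As $\psi$ kills commutators, $\lambda(YN-NY)=0$. Replacing $\alpha$ by a conjugate, the same holds with $E_{21}$ in place of $N$. For $Y=\left(\begin{smallmatrix}y_1&y_2\\y_3&y_4\end{smallmatrix}\right)$ we compute modulo $2$
\[YE_{12}-E_{12}Y\equiv y_3I+(\operatorname{tr}Y)E_{12},\qquad YE_{21}-E_{21}Y\equiv y_2I+(\operatorname{tr}Y)E_{21}.\]
So $y_2\equiv y_3\equiv\operatorname{tr}Y$, and the four solutions are the elements of $\mathbb{F}_4$.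

\emph{Step 3: consequences of $W\subset\mathbb{F}_4$.} First, $a\ge2$. If $a=1$, then $\alpha_2=\varepsilon(1+2N)$ gives $N\in W$ when $\varepsilon=1$ and $I+N\in W$ when $\varepsilon=-1$, and neither lies in $\mathbb{F}_4$.

Second, $c_2\not\equiv1\bmod2$. Otherwise $c_2=1+2Y$, and $c_2^2=1$ gives $Y^2=-Y$; the eigenvalues of $Y$ are $0$ and $-1$. Then $Y\bmod2\in W$ is an idempotent of trace $1$, so different from $0$ and $I$, and a field has no such element. Thus $c_2$ is a transposition modulo $2$.

Third, $c_2$ inverts an element of order $3$ modulo $4$. Let $\rho_0\in G$ have $2$-component of order $3$ modulo $2$. The kernel of $\mathrm{GL}_2(\mathbb{Z}/4)\to\mathrm{GL}_2(\mathbb{F}_2)$ has exponent $2$, so this component has order dividing $6$ modulo $4$. Put $\rho=\rho_0^4$ and $r=\rho_2\bmod4$; then $r^3=1$, and the reduction $\bar r$ has order $3$. As $\bar r-1$ is invertible, so is $r-1$, and $r^2+r+1=0$. Modulo $2$ we have $c_2rc_2^{-1}\equiv r^{-1}$, so $r\cdot c_2rc_2^{-1}=1+2Y$ in $\mathrm{GL}_2(\mathbb{Z}/4)$ with $Y\bmod2\in W\subset\mathbb{F}_2[\bar r]$. Hence $1+2Y$,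 and with it $c_2rc_2^{-1}$, lies in the commutative ring $(\mathbb{Z}/4)[r]$. So $1+2Y$ is a product of two commuting elements of order $3$, and its square is $1$. Therefore $1+2Y=1$, that is, $c_2rc_2^{-1}=r^{-1}$ modulo $4$.

\emph{Step 4: a relation among four conjugates of $\alpha$.} Let $\Lambda(X)=\operatorname{tr}(Xr)$ on $\mathfrak{sl}_2(\mathbb{Z}/4)$. Then $\Lambda(rXr^{-1})=\Lambda(X)$, and since $c_2^{-1}=c_2$ and $r^{-1}=-1-r$,
\[\Lambda(c_2Xc_2^{-1})=\operatorname{tr}(Xr^{-1})=-\operatorname{tr}X-\operatorname{tr}(Xr)=-\Lambda(X).\]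
Moreover $\Lambda(N)=\operatorname{tr}(E_{12}r)$ is the lower left entry of $r$, which is odd. The matrices $N_i=r^iNr^{-i}$, $i=0,1,2$, reduce to the three nilpotents, so they form a basis of the free module $\mathfrak{sl}_2(\mathbb{Z}/4)$. Write $c_2Nc_2^{-1}=x_0N_0+x_1N_1+x_2N_2$ modulo $4$ with $x_i\in\mathbb{Z}$. Applying $\Lambda$ and cancelling the unit $\Lambda(N)$ gives $x_0+x_1+x_2\equiv-1\bmod4$. Put
\[z=(c\alpha c^{-1})^{-1}\cdot\alpha^{x_0}\cdot(\rho\alpha\rho^{-1})^{x_1}\cdot(\rho^2\alpha\rho^{-2})^{x_2}.\]
The total exponent $x_0+x_1+x_2-1$ is even, so the signs $\varepsilon$ cancel in all components and $z\in K_2$. The $2$-component has determinant $1$. Since $2a\ge a+2$, we have $(1+2^aX)(1+2^aX')\equiv1+2^a(X+X')\bmod2^{a+2}$, so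
\[z_2\equiv1+2^a\big(-c_2Nc_2^{-1}+x_0N_0+x_1N_1+x_2N_2\big)\equiv1\bmod2^{a+2}.\]
By \eqref{eq:psikills}, $\psi(z)=1$. But $\psi(z)=g^{x_0+x_1+x_2-1}=g^{-2}=-1$, a contradiction.
\end{proof}

\subsection{The prime $3$}

For $\ell=7$ the $2$-part of $\mathbb{F}_7^*$ is $\{\pm1\}$, on which inversion is invisible, so we use the $3$-part.

\begin{proposition}\label{prop:three}
If $\ell=7$, then $G(3)$ lies in a Borel subgroup.
\end{proposition}

\begin{proof}
Suppose that $G(3)$ acts irreducibly on $\mathbb{F}_3^2$. Let $\psi=(\det\circ f)^2:G\to\mu_3\subset\mathbb{F}_7^*$. As $f(\tau)$ has order $6$, its $3$-primary component is $f(\beta)=f(\tau)^4$, conjugate to $\mathrm{diag}(g^4,1)$. So $\psi(\beta)=g^8=g^2$ has order $3$. Write $u=u_3=1+3^aN$. Let $\mathcal{M}\subset K_3$ be the closed normal subgroup of $G$ generated by $\beta$; as a subgroup of $\mathrm{SL}_2(\mathbb{Z}_3)$ it is topologically generated by the $G_3$-conjugates of $u$. The kernels of the conjugates of $N\bmod3$ form one $G(3)$-orbit $\mathcal{L}$ of lines in $\mathbb{F}_3^2$, and $|\mathcal{L}|\ge2$ by irreducibility.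 We claim:
\begin{equation}\label{eq:span3}
\text{if $|\mathcal{L}|\ge3$, the conjugates of $N\bmod3$ span $\mathfrak{sl}_2(\mathbb{F}_3)$.}
\end{equation}
Indeed, in a basis adapted to two of the lines we get nonzero multiples of $E_{12}$ and $E_{21}$, and a nilpotent with kernel spanned by $(x,y)$, $xy\ne0$, is a multiple of $\left(\begin{smallmatrix}-xy&x^2\\-y^2&xy\end{smallmatrix}\right)$, which has nonzero diagonal.

\emph{Case $a=0$.} Now $G(3)$ contains $u\bmod3$, of order $3$, so $G(3)\supset\mathrm{SL}_2(\mathbb{F}_3)$ by (F1), and $|\mathcal{L}|=4$. The proper normal subgroups of $\mathrm{SL}_2(\mathbb{F}_3)$ are $2$-groups, so $\mathcal{M}$ maps onto $\mathrm{SL}_2(\mathbb{F}_3)$. The conjugates of $u^{3^i}=1+3^iN$, with \eqref{eq:span3} and Lemma~\ref{lem:filtration}, give $S(3)\subset\mathcal{M}$. Thus $\mathcal{M}=\mathrm{SL}_2(\mathbb{Z}_3)$ and $G_3=\mathrm{GL}_2(\mathbb{Z}_3)$. By Lemma~\ref{lem:inversion}, $\psi(\beta)^2=1$, a contradiction.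

\emph{Case $a\ge1$, $|\mathcal{L}|\ge3$.} By \eqref{eq:span3} and Lemma~\ref{lem:filtration}, $\mathcal{M}=S(3^a)$, and $S(3^{a+1})$ is topologically generated by the conjugates of $u^3$, so $\psi(S(3^{a+1}))=1$. Hence $\psi$ induces a nonzero $G(3)$-invariant functional on $S(3^a)/S(3^{a+1})\cong\mathfrak{sl}_2(\mathbb{F}_3)$. The trace form on $\mathfrak{sl}_2(\mathbb{F}_3)$ is nondegenerate, since $\operatorname{tr}(E_{12}E_{21})=1$ and $\operatorname{tr}(\mathrm{diag}(1,-1)^2)=2$. So the functional is $X\mapsto\operatorname{tr}(XA)$ for a unique nonzero $A\in\mathfrak{sl}_2(\mathbb{F}_3)$, and $A$ commutes with $G(3)$. In an eigenbasis of $c$, the matrix $A$ is diagonal of trace $0$, so $A=\pm\mathrm{diag}(1,-1)$. Then $G(3)$ is diagonal, a contradiction.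

\emph{Case $a\ge1$, $\mathcal{L}=\{L_0,L_1\}$.} Here the conjugates of $u$ give only $E_{12}$ and $E_{21}$ at level $a$. The diagonal direction appears at a deeper level, and we must find an element there on which $\psi$ is nontrivial.

The group $G(3)$ lies in the monomial group with respect to $L_0,L_1$, which is dihedral of order $8$, and it is not diagonal. The non-diagonal proper subgroups are the two groups of order $2$ generated by $\pm\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, the group $\{\pm1,\pm\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)\}$, and the group $\{\pm1,\pm\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)\}$. The first three fix the line through $(1,1)$, and the last lies in $\mathrm{SL}_2$. So $G(3)$ is the whole monomial group. The kernel of $G_3\to G(3)$ is pro-$3$, so by the Schur--Zassenhaus theorem there is a subgroup $D\subset G_3$ mapping isomorphically onto $G(3)$. Let $d,s\in D$ be the involutions lifting $\mathrm{diag}(1,-1)$ and $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. The involution lifting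 $-I$ has both eigenvalues $\equiv -1\bmod 3$, so it is $-I$, and $sds^{-1}=-d$. Let $e_0$ be a primitive vector with $de_0=e_0$; it spans $L_0$ modulo $3$. Then $e_1=se_0$ satisfies $de_1=-e_1$ and $se_1=e_0$, and it spans $L_1$ modulo $3$. In the basis $e_0,e_1$ of $T_3$ we have $d=\mathrm{diag}(1,-1)$ and $s=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ exactly.

Replace $\beta$ by a conjugate so that $N\bmod3$ has kernel $L_0$. Then $\ker N$ is spanned by $(1,y)$ with $y\in3\mathbb{Z}_3$, and
\[N=\lambda\begin{pmatrix}-y&1\\-y^2&y\end{pmatrix},\qquad dNd^{-1}=\lambda\begin{pmatrix}-y&-1\\y^2&y\end{pmatrix},\qquad\lambda\in\mathbb{Z}_3^*.\]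
Let $v=dud^{-1}\cdot u\in\mathcal{M}$. By Lemma~\ref{lem:product}(a), $dud^{-1}$ is a $G$-conjugate of $\beta$, so $\psi(v)=\psi(\beta)^2\ne1$. We compute
\[v=1+3^a(dNd^{-1}+N)+3^{2a}dNd^{-1}N=1-2\cdot3^a\lambda y\,d+2\cdot3^{2a}\lambda^2y\begin{pmatrix}y&-1\\-y^2&y\end{pmatrix}.\]
If $y=0$, then $d$ inverts $u$ and $v=1$, which contradicts $\psi(v)\neq 1$. So $b=v_3(y)$ is finite, $b\ge1$, and as $2a+b\ge a+b+1$,
\[v\equiv1+3^{a+b}\kappa\,d\bmod3^{a+b+1},\qquad\kappa\in\mathbb{Z}_3^*.\]
Since $sds^{-1}=-d$, the element $v\cdot svs^{-1}\in\mathcal{M}$ lies in $S(3^{a+b+1})$, and $\psi(v\cdot svs^{-1})=\psi(v)^2\ne1$.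

On the other hand, let $\mathcal{M}'$ be the closed subgroup generated by the cubes of elements of $\mathcal{M}$, so $\psi(\mathcal{M}')=1$. For $i\ge1$ it contains $u^{3^i}$ and $su^{3^i}s^{-1}$, which give $\lambda E_{12}$ and $\lambda E_{21}$ at every level $\ge a+1$. It also contains $v^{3^i}\equiv1+3^{a+b+i}\kappa\,d\bmod3^{a+b+i+1}$, by \eqref{eq:power}, which gives the diagonal direction at every level $\ge a+b+1$. By Lemma~\ref{lem:filtration}, $S(3^{a+b+1})\subset\mathcal{M}'$, so $\psi(S(3^{a+b+1}))=1$, a contradiction.
\end{proof}

\section{Two modular curves of genus one}\label{sec:modular}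

Propositions~\ref{prop:two} and~\ref{prop:three} produce a rational isogeny of degree $2$ or $3$. In case (iii) of Proposition~\ref{prop:multsetup} this comes together with a Galois-stable pair of subgroups of order $5$ or $7$. Both situations are parametrized by elliptic curves of rank $0$, and the method is the same: bound the number of points by reduction modulo a prime, and exhibit enough known points to reach the bound. This section does not use (H).

\subsection{The curve $X_0(50)/w_{25}$}

\begin{proposition}\label{prop:50}
Let $E'$ be an elliptic curve over $\mathbb{Q}$ with a rational subgroup $C$ of order $2$ and a Galois-stable unordered pair $\{A,B\}$ of distinct subgroups of order $5$. Then $E'$ has CM.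
\end{proposition}

\begin{proof}
\emph{The moduli problem.} To a quadruple $(E',C,A,B)$ over $\overline{\mathbb{Q}}$, with $C$ of order $2$ and $A\ne B$ of order $5$, associate the curve $E'/A$, the cyclic kernel of $E'/A\to E'\to E'/B$ (see the proof of Lemma~\ref{lem:isogeny}) and the image of $C$. Conversely, from $(E'',D,C'')$ with $D$ cyclic of order $25$ we recover $E'=E''/5D$, $A=E''[5]/5D$, $B=D/5D$ and the image $C$ of $C''$. This identifies, Galois-equivariantly, the isomorphism classes of quadruples with the non-cuspidal points of $X_0(50)$. The involution $w_{25}$ passes to the target $E'/B$ with the dual isogeny $E'/B\to E'\to E'/A$, so it swaps $A$ and $B$. Hence the non-cuspidal points of $Y=X_0(50)/w_{25}$ are the classes of triples $(E',C,\{A,B\})$, and a curve as in the statement gives a non-cuspidal point of $Y(\mathbb{Q})$.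

\emph{Non-cuspidal fixed points of $w_{25}$.} Such a point is a quadruple with an automorphism $\gamma$ of $E'$ that swaps $A,B$ and preserves $C$. If the order of $\gamma$ divides $6$, then $\gamma=\pm\gamma'$ with $\gamma'$ of odd order; $-1$ fixes every subgroup, and an element of odd order cannot swap two objects. So $j(E')=1728$ and $\gamma=\pm i$. On $E'[5]$ the automorphism $i$ has determinant $1$ and satisfies $x^2+1=(x-2)(x-3)$, so its eigenvalues are $2$ and $3$. Of the six lines in $E'[5]$ it fixes two and permutes the other four in two pairs, since $i^2=-1$ fixes all lines. So $B=iA$ with four choices for $A$, and $i(A,iA)=(iA,A)$ leaves two classes modulo $\mathrm{Aut}(E')$. The points of $E'[2]$ fixed by $i$ form $\ker(1+i)$, of order $2$, so $C=\ker(1+i)$. There are exactly two fixed points.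

\emph{No cusp is fixed.} Forgetting $C$ maps $X_0(50)$ onto the curve of triples $(E',A,B)$, compatibly with the swap, so it suffices to treat this curve. Let $\Omega$ be the set of ordered pairs of distinct points of $\mathbb{P}^1(\mathbb{F}_5)$; the group $\mathrm{SL}_2(\mathbb{Z})$ acts on it transitively. The curve is the compactification of $\mathrm{SL}_2(\mathbb{Z})\backslash(\mathbb{H}\times\Omega)$, with $\mathbb{H}$ the upper half-plane, the swap acts through $\Omega$, and the cusps are the orbits on $\Omega$ of the stabilizer $\pm\langle\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)\rangle$ of $\infty$, which acts on $\mathbb{P}^1(\mathbb{F}_5)$ by translations. The orbits are: the pairs $(\infty,*)$; the pairs $(*,\infty)$; and for each $\delta\in\mathbb{F}_5^*$ the pairs $(x,y)$ in $\mathbb{F}_5$ with $y-x=\delta$. The swap exchanges the first two and sends $\delta$ to $-\delta\ne\delta$.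

By (F5) and Riemann--Hurwitz, $2=2(2g_Y-2)+2$, so $Y$ has genus $g_Y=1$.

\emph{Two rational cusps.} The cusps $\infty,0$ and their images under $w_{25}$ are rational. On $\mathbb{H}$ the involution is given by a matrix $\left(\begin{smallmatrix}25x&y\\50z&25w\end{smallmatrix}\right)$ with $25xw-2yz=1$. So $w_{25}\infty=x/(2z)$ and $w_{25}0=y/(25w)$ in lowest terms, with $5\nmid z$ and $w$ odd. The greatest common divisor of the denominator with $50$ is invariant under $\Gamma_0(50)$, and for $\infty=1/0$, $0=0/1$, $w_{25}\infty$, $w_{25}0$ it equals $50,1,2,25$. The four cusps are distinct and give two rational points of $Y$.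

\emph{The bound.} Thus $Y$ is an elliptic curve over $\mathbb{Q}$ and an isogeny factor of the Jacobian $J_0(50)$. By (F5) there are no cusp forms of weight $2$ whose level is a proper divisor of $50$, so $Y$ is isogenous to the abelian variety $A_f$ of a newform $f$ of level $50$ and has conductor $50$. By (F4), $Y(\mathbb{Q})$ is finite, so it injects into $Y(\mathbb{F}_3)$, which has $4-a_3\in\{3,5\}$ points. Hence $|Y(\mathbb{Q})|\le5$.

\emph{Three rational CM points.} Let $E_0:y^2=x^3-x$, with $\mathrm{End}(E_0)=\mathbb{Z}[i]$ and $i(x,y)=(-x,iy)$. Let $A_0=\ker(2+i)$ and $B_0=\ker(2-i)$. They have order $5$ and are distinct, since a common point is killed by $2i$. The Galois group fixes the endomorphism $i$ or sends it to $-i$, so it preserves $\{A_0,B_0\}$. With $C_0=\langle(0,0)\rangle=\ker(1+i)$ and $C_1=\langle(1,0)\rangle$ we get two rational points $(E_0,C_0,\{A_0,B_0\})$ and $(E_0,C_1,\{A_0,B_0\})$ of $Y$, distinct because $C_0$ is stable under $\mathrm{Aut}(E_0)$. A third is given by $E_0/C_1$ with $E_0[2]/C_1$ and the images of $A_0,B_0$. It is new: an isomorphism $E_0/C_1\cong E_0$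 would give an endomorphism of degree $2$ with kernel $C_1$, but the elements of norm $2$ in $\mathbb{Z}[i]$ are the associates of $1+i$, with kernel $C_0$.

These five points exhaust $Y(\mathbb{Q})$, and the non-cuspidal ones have CM.
\end{proof}

\subsection{The curve $X_0(21)$ over $\mathbb{Q}(\sqrt{-3})$}

\begin{proposition}\label{prop:21}
Let $K=\mathbb{Q}(\sqrt{-3})$. Every non-cuspidal point of $X_0(21)(K)$ that is not in $X_0(21)(\mathbb{Q})$ corresponds to an elliptic curve with CM.
\end{proposition}

\begin{proof}
\emph{The bound.} Let $J=X_0(21)$, an elliptic curve with multiplicative reduction at $3$ and $7$ by (F5). The quadratic character of $K$ is ramified only at $3$, tamely, so the twist $J^{(-3)}$ has conductor $3^2\cdot7=63$. By (F4), $\operatorname{rank}J(K)=\operatorname{rank}J(\mathbb{Q})+\operatorname{rank}J^{(-3)}(\mathbb{Q})=0$. The prime $13\equiv1\bmod3$ splits in $K$ and is a prime of good reduction, so $J(K)$ embeds in $J(\mathbb{F}_{13})$, of order at most $14+2\sqrt{13}<22$. As $|J(\mathbb{Q})|=8$ divides $|J(K)|$, we get $|J(K)|\le16$. It remains to find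 $8$ CM points in $J(K)\setminus J(\mathbb{Q})$.

\emph{Eight CM points.} Let $E_0:y^2=x^3+1$, with $\mathrm{End}(E_0)=\mathbb{Z}[\varrho]$ and $\varrho(x,y)=(\zeta_3x,y)$. All endomorphisms are defined over $K$, and any $\sigma\in G_{\mathbb{Q}}\setminus G_K$ sends an endomorphism to its complex conjugate. Put $\sqrt{-3}=1+2\varrho$. The norm form $x^2-xy+y^2$ is even only when $x,y$ are both even, so there are no endomorphisms of degree $2$ or $6$, and those of degree $3$ are the associates of $\sqrt{-3}$. Let $A=\ker(2+\sqrt{-3})$ and $\bar A=\ker(2-\sqrt{-3})$. They have order $7$, are stable under $G_K$ and $\mathrm{Aut}(E_0)$, are interchanged by $\sigma$, and are distinct, since a common point is killed by $2\sqrt{-3}$, of degree $12$. Let $C_0=\ker\sqrt{-3}$, which is rational and $\mathrm{Aut}(E_0)$-stable. As $\varrho-1$ is an associate of $\sqrt{-3}$, the automorphism $\varrho$ acts on $E_0[3]$ as a nontrivial unipotent with fixed line $C_0$, so it permutes the other three subgroups of order $3$ transitively; let $C'$ be one of them. We list four pairs of points.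
\begin{enumerate}
\item[(1)] $(E_0,C_0,A)$ and $(E_0,C_0,\bar A)$.
\item[(2)] $(E_0,C',A)$ and $(E_0,C',\bar A)$. These classes do not depend on the choice of $C'$, and $G_{\mathbb{Q}}$ permutes the three choices.
\item[(3)] The images of the points (2) under $w_3$, with underlying curve $E_0/C'$.
\item[(4)] The curve $E_1=E_0/\langle(-1,0)\rangle$, defined over $\mathbb{Q}$, with the image of $C_0$ and the image of $A$ or of $\bar A$.
\end{enumerate}
In each pair both points are fixed by $G_K$ and $\sigma$ sends one to the other. The three curves are pairwise non-isomorphic over $\overline{\mathbb{Q}}$: $E_0/C'\cong E_0$ would give an endomorphism of degree $3$ with kernel $C'\neq C_0$; $E_1\cong E_0$ one of degree $2$; and $E_1\cong E_0/C'$ one of degree $6$, by composing one quotient map with the dual of the other. The two points of a pair are distinct: in (1) and (2) because $\mathrm{Aut}(E_0)$ preserves $A$; in (3) because $w_3$ is a bijection; in (4) because $\mathrm{End}(E_1)\otimes\mathbb{Q}=K$ and $E_1\not\cong E_0$ give $\mathrm{Aut}(E_1)=\{\pm1\}$. The pairs (1) and (2) are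 disjoint because $C_0$ is $\mathrm{Aut}(E_0)$-stable. So we have $8$ points of $J(K)$, none rational, all with CM. Together with the $8$ rational points they exhaust $J(K)$.
\end{proof}

\section{Potentially multiplicative reduction}\label{sec:mult}

Assume (H) and that $E$ has potentially multiplicative reduction at $\ell$. We exclude the three cases of Proposition~\ref{prop:multsetup}.

\subsection{The Borel case}

If $G(\ell)$ contains the unipotent radical $U$ of a Borel subgroup, then the quotient $G(\ell)$ of $G$ contains a normal subgroup of order $\ell$ on which it acts through the full group $\mathbb{F}_\ell^*$. We show that such a structure would have to come from a single group $G(q)$, and that no $G(q)$ with $q\ne\ell$ is rich enough.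

\begin{lemma}\label{lem:borel}
If $G(\ell)$ lies in a Borel subgroup, then $\ell\nmid|G(\ell)|$.
\end{lemma}

\begin{proof}
Suppose $\ell\mid|G(\ell)|$. Then $G(\ell)$ contains $U\cong\mathbb{Z}/\ell$, the Sylow $\ell$-subgroup of the Borel subgroup. An upper triangular matrix acts on $U$ by the ratio of its diagonal entries, which is $g^{\pm1}$ for $f(\tau)$. So $G$ acts on $U$ through a surjection onto $\mathrm{Aut}(U)=\mathbb{F}_\ell^*$. The centralizer of $U$ in the Borel subgroup is $U$ times the scalars.

\emph{Reduction to finite level.} Let $R=\ker(G\to\prod_{q\mid m}G(q))$, a subgroup of a product of pro-$q$ groups with $q\ne\ell$. Then $f(R)$ is normal in $G(\ell)$ of order prime to $\ell$, so $[f(R),U]\subset f(R)\cap U=1$, and $f(R)$ consists of scalars. Hence the projective image $\Pi$ of $G(\ell)$ is a quotient of the image of $G$ in $\prod_{q\mid m}G(q)$. We view $U$ as a normal subgroup of $\Pi$. It is its own centralizer in $\Pi$: if $x$ conjugates $y\in U$ to a scalar multiple of $y$, the scalar is $1$ because both are unipotent. So every normal subgroup $H'\neq 1$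 of $\Pi$ contains $U$; otherwise $H'\cap U=1$, so $[H',U]=1$, so $H'\subset U$ and $H'=1$.

\emph{Reduction to one prime.} For a set $T$ of primes dividing $m$ let $\bar G_T$ be the image of $G$ in $\prod_{q\in T}G(q)$. Choose $T$ minimal such that $G\to\Pi$ factors through a map $\pi:\bar G_T\to\Pi$; then $T\neq\emptyset$. Let $q\in T$ and let $L_q\subset\bar G_T$ be as in Lemma~\ref{lem:product}. By minimality and Lemma~\ref{lem:product}(b), $\pi(L_q)\ne1$; it is normal, so it contains $U$. Let $H=L_q\cap\pi^{-1}(U)$, a normal subgroup of $G(q)$, with the surjection $h=\pi|_H:H\to U$. Elements of $\bar G_T$ with trivial $q$-component centralize $H$, so they act trivially on $U=h(H)$. Writing $U$ additively, the action on $U$ is therefore given by a surjection $\vartheta:G(q)\to\mathbb{F}_\ell^*$ with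
\[h(yxy^{-1})=\vartheta(y)h(x)\qquad(x\in H,\ y\in G(q)).\]
In particular $\vartheta(y)=1$ as soon as $h([y,x])=0$ for one $x$ with $h(x)\ne0$. Since $\ell$ divides $|G(q)|$ and $|\mathrm{GL}_2(\mathbb{F}_2)|=6$, $|\mathrm{GL}_2(\mathbb{F}_3)|=48$, we have $q\ge5$. We go through (F1).
\begin{itemize}
\item $G(q)\supset\mathrm{SL}_2(\mathbb{F}_q)$. By Lemma~\ref{lem:normal}, either $H$ is scalar and all $[y,x]$ are trivial, or $H\supset\mathrm{SL}_2(\mathbb{F}_q)$, a perfect group, which $h$ kills and which contains all $[y,x]$. So $\vartheta=1$.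
\item $G(q)$ lies in a Borel subgroup. Then $[y,x]\in H$ is unipotent, of order dividing $q\neq\ell$, so $h([y,x])=0$ and $\vartheta=1$.
\item $G(q)\subset C^+$. The abelian group $A=G(q)\cap C$ has index at most $2$, so $h(H\cap A)=U$ as $\ell$ is odd. Then $\vartheta(A)=1$, and the image of $\vartheta$ has order at most $2$.
\item Projective image $S_4$. The scalars in $H$ have index dividing $24$, which is prime to $\ell$, so they map onto $U$, and $\vartheta=1$.
\end{itemize}
Each case contradicts $|\vartheta(G(q))|=\ell-1\ge4$.
\end{proof}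

In case (i), Lemma~\ref{lem:borel} and Maschke's theorem give a second stable line, so $G(\ell)\subset C_s$. By Lemma~\ref{lem:isogeny}, $\ell=5$ and $G(2)$ is not contained in a Borel subgroup. A subgroup of $\mathrm{GL}_2(\mathbb{F}_2)\cong S_3$ of order at most $2$ fixes one of the three nonzero vectors, so $G(2)$ has an element of order $3$. This contradicts Proposition~\ref{prop:two}.

\subsection{Projective image $S_4$}

In case (ii), $f(\alpha)=f(\tau)$ has projective order $4$, so it is a $4$-cycle in $S_4$, and $f(\alpha^2)$ is a nontrivial element of the Klein four-group $V_4\triangleleft S_4$. The closed normal subgroup of $G$ generated by $\alpha^2$ lies in $K_2$, and its image in $S_4$ is $V_4$. The group $G$ acts on $V_4$ by conjugation through the surjection $G\to S_4\to\mathrm{Aut}(V_4)=S_3$. Elements with trivial $2$-component centralize $K_2$, so they act trivially on $V_4$. Hence $S_3$ is a quotient of $G_2$. As $\ker(G_2\to G(2))$ is pro-$2$, we get $3\mid|G(2)|$, contradicting Proposition~\ref{prop:two}.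

\subsection{The normalizer of a split Cartan subgroup}

Consider case (iii), and let $A\ne B$ be the two subgroups of order $\ell$ fixed by $C_s$; the pair $\{A,B\}$ is Galois-stable.

For $\ell=5$, Proposition~\ref{prop:two} gives $|G(2)|\le2$, so $E$ has a rational subgroup of order $2$. By Proposition~\ref{prop:50}, $E$ has CM, a contradiction.

Let $\ell=7$. By Proposition~\ref{prop:three}, $E$ has a rational subgroup $C$ of order $3$. The subgroups $A,B$ are defined over a quadratic field, and the task is to identify it. Let $s:G\to\{\pm1\}$ be the character with kernel $f^{-1}(C_s)$; it is nontrivial because $G(7)$ is not in a Borel subgroup. Since $f(\tau)$ has projective order $6>2$, it lies in $C_s$, and so does $f(\beta)=f(\tau)^4$, which has the distinct eigenvalues $g^4$ and $1$. So for $w\in G$, the element $f(w)$ commutes with $f(\beta)$ if and only if $s(w)=1$. If $w_3$ is central in $G_3$, then $w$ centralizes $\beta\in K_3$, so $s(w)=1$. Hence $s$ factors through a character of $G_3$, again denoted $s$, which kills the center of $G_3$.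

Let $x\in G_3$ with $\det x\equiv1\bmod3$. As $G(3)$ is triangular, $x\bmod 3$ is $\pm1$ times a unipotent matrix. So $x$ or $-x$ lies in a pro-$3$ group, and $x^{3^n}$ converges to $I$ or to $-I$, which then lies in the closed group $G_3$ and is central. By continuity $s(x)=s(x)^{3^n}=1$. Thus $s$ factors through $\det\bmod3$, and being nontrivial it is the quadratic character of $K=\mathbb{Q}(\sqrt{-3})$.

So $A$ and $B$ are stable under $G_K$ and are interchanged by any $\sigma\in G_{\mathbb{Q}}\setminus G_K$. The point $(E,C,A)\in X_0(21)(K)$ is non-cuspidal without CM, so it is rational by Proposition~\ref{prop:21}. Hence it equals its conjugate $(E,C,B)$. As $\mathrm{Aut}(E)=\{\pm1\}$ fixes every subgroup, $A=B$, a contradiction.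

This excludes potentially multiplicative reduction.

\section{Potentially good reduction}\label{sec:good}

Assume (H) and that $E$ has potentially good reduction at $\ell$. By Proposition~\ref{prop:goodsetup}, $\ell=5$, $\tau^2=-I$, $\det\tau_q=1$, the target $G(5)\subset(\mathbb{F}_5^*)^2$ of $f$ is an abelian $2$-group, and $f(-I)\ne1$. So $f$ kills all commutators, all elements of odd order, and all subgroups of products of pro-$q$ groups with $q$ odd. By Lemma~\ref{lem:isogeny}(b), $G(q)$ is not contained in a Borel subgroup for any $q\mid m$. Each $\tau_q$ has characteristic polynomial $x^2+1$, as its eigenvalues are square roots of $-1$ with product $1$.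

We will write $-I$ as a product of elements that $f$ must kill. If $c$ inverted $\tau$, as $\mathrm{diag}(1,-1)$ inverts $\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$, then $[c,\tau]=\tau^{-2}=-I$ and we would be done. In general we study the defect $-[c,\tau]$ one component at a time. Now $\tau$ is a $2$-primary element with nontrivial components at all $q$, so primary components do not separate the primes, and we must determine all the images. A Frobenius element at $5$ supplies the missing information, because it is an explicit polynomial in $\tau$.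

\subsection{A Frobenius element}

\begin{lemma}\label{lem:frobenius}
There are $\delta\in\{\pm1\}$ and $\varphi\in G$ with $\varphi_q=1+2\delta\tau_q$ for all $q\mid m$.
\end{lemma}

\begin{proof}
Let $F=\mathbb{Q}_5(5^{1/4})$, a totally ramified extension of degree $4$ with residue field $\mathbb{F}_5$. The kernel of $I$ on $T_q$ is an open subgroup of index $4$ containing $P$. As $I/P$ is procyclic there is only one such subgroup, the inertia group of $F$. By the criterion of N\'eron--Ogg--Shafarevich, $E$ has good reduction $\tilde E/\mathbb{F}_5$ over $F$. A lift $\sigma\in G_F$ of the arithmetic Frobenius acts on $T_qE=T_q\tilde E$ as the Frobenius endomorphism $\pi$ of $\tilde E$, and $t$ acts as an automorphism $\iota$ of order $4$ of $\tilde E$ over $\overline{\mathbb{F}}_5$, by (F6). From $\sigma t\sigma^{-1}\equiv t^5\bmod P$ and $\tau^5=\tau$ we see that $\pi$ commutes with $\iota$ on $T_q$, hence as an endomorphism. The endomorphism algebra of $\tilde E$ over $\overline{\mathbb{F}}_5$ is a quadratic field or a quaternion algebra, so the centralizer of $\iota$ in it is $\mathbb{Q}(\iota)\cong\mathbb{Q}(i)$.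 Since $\pi$ is integral of norm $\deg\pi=5$, it is $x+y\iota$ with $x,y\in\mathbb{Z}$ and $x^2+y^2=5$. The eight such elements are $\iota^k(1\pm2\iota)$. Let $\varphi$ be the image of $\sigma$ times a suitable power of $\tau$.
\end{proof}

\subsection{The image at $2$}

\begin{lemma}\label{lem:G2}
$G_2=\mathrm{GL}_2(\mathbb{Z}_2)$, and $\tau_2$ is a transposition modulo $2$.
\end{lemma}

\begin{proof}
Since $G(2)$ is not in a Borel subgroup, it has an element of order $3$. If $\tau_2=1+2X$, then $4(X+X^2)=\tau_2^2-1=-2$, which is impossible. So $\tau_2$ has order $2$ modulo $2$, and $G(2)=\mathrm{GL}_2(\mathbb{F}_2)\cong S_3$. The unique quadratic subfield $\mathbb{Q}(\sqrt\Delta)$ of $\mathbb{Q}(E[2])$ is ramified at $5$, because the inertia element $t$ acts as a transposition. Let $W_i=\theta_i(G_2\cap\Gamma(2^i))$, a $G(2)$-stable subgroup of $M_2(\mathbb{F}_2)$. By Lemma~\ref{lem:filtration} it suffices to show $W_i=M_2(\mathbb{F}_2)$ for all $i\ge1$.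

\emph{Level $1$.} The elements $\varphi_2=1+2\delta\tau_2$ and $-I=1+2(-I)$ show that $\tau_2\bmod2$ and $I$ lie in $W_1$. Their difference is a nonzero nilpotent, so $W_1$ contains all three nilpotents and hence $\mathfrak{sl}_2(\mathbb{F}_2)$. The field $\mathbb{Q}(i)$ is unramified at $5$, so it is not contained in $\mathbb{Q}(E[2])$. Thus some $1+2Y\in G_2$ has determinant $\equiv3\bmod4$; as the determinant is $\equiv1+2\operatorname{tr}Y$, the trace of $Y$ is odd. So $W_1=M_2(\mathbb{F}_2)$, and $G_2$ maps onto $\mathrm{GL}_2(\mathbb{Z}/4)$.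

\emph{Level $2$.} If $1+2Y\in G_2$ with $Y$ nilpotent modulo $2$, then $(1+2Y)^2=1+4(Y+Y^2)$ and $Y+Y^2\equiv Y\bmod 2$. So $W_2\supset\mathfrak{sl}_2(\mathbb{F}_2)$. The group $\mathrm{SL}_2(\mathbb{Z}/4)$ is generated by $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and its conjugate $\left(\begin{smallmatrix}1&0\\-1&1\end{smallmatrix}\right)$. So a homomorphism $\mathrm{GL}_2(\mathbb{Z}/4)\to\{\pm1\}$ is determined by its values on $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $\mathrm{diag}(1,-1)$, and $\mathbb{Q}(E[4])$ has at most three quadratic subfields. These are $\mathbb{Q}(i)$, $\mathbb{Q}(\sqrt\Delta)$ and $\mathbb{Q}(\sqrt{-\Delta})$, the last two ramified at $5$. So $\sqrt2\notin\mathbb{Q}(E[4])$, and some element of $G_{\mathbb{Q}}$ fixes $E[4]$ but not $\sqrt2=\zeta_8+\zeta_8^{-1}$. It acts as $1+4Y$ with determinant $\equiv5\bmod8$, so $\operatorname{tr}Y$ is odd, and $W_2=M_2(\mathbb{F}_2)$.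

\emph{Higher levels.} For $i\ge2$, \eqref{eq:power} gives $W_{i+1}\supset W_i$.
\end{proof}

\subsection{The images at odd primes}

Call an odd prime $q\mid m$ \emph{full} if $G(q)\supset\mathrm{SL}_2(\mathbb{F}_q)$ and \emph{small} otherwise. In the rest of the paper components at odd primes are read modulo $q$.

\begin{lemma}\label{lem:small}
If $q$ is small, then $q\equiv3\bmod4$, $G(q)\subset C_q^+$ for a nonsplit Cartan subgroup $C_q$ containing $\tau_q$ and $\varphi_q$, and $[c,\tau]_q=-I$. The element $\varphi_3$ has projective order $4$, whether $3$ is small or full.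
\end{lemma}

\begin{proof}
Let $q=3$. As $x^2+1$ is irreducible modulo $3$, $\mathbb{F}_3[\tau_3]\cong\mathbb{F}_9$, and $C_3=\mathbb{F}_3[\tau_3]^*$ is a nonsplit Cartan subgroup, cyclic of order $8$. We have $\varphi_3^2=(1-\delta\tau_3)^2=-2\delta\tau_3=\delta\tau_3$, so $\varphi_3$ has order $8$, generates $C_3$, and has projective order $4$. The only involution in $C_3$ is $-I$, so $c_3\notin C_3$. If $3$ is small, then $3\nmid|G(3)|$ by (F1), so $|G(3)|$ divides $16$; as $G(3)$ contains $C_3$ properly, $C_3$ has index $2$ and $G(3)\subset C_3^+$.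

Let $q\ge7$ be small. The eigenvalues of $\varphi_q$ are $1\pm2i$ with $i^2=-1$ in $\overline{\mathbb{F}}_q$; they are distinct, and their ratio $r$ satisfies
\[r+r^{-1}=\frac{(1+2i)^2+(1-2i)^2}{5}=-\frac65.\]
If $r$ had order $1,2,3,4$, then $r+r^{-1}=2,-2,-1,0$, and $q$ would divide $16,4,1,6$. So $\varphi_q$ has projective order greater than $4$, and the projective image is not $S_4$. By (F1), $G(q)\subset C^+$ for a Cartan subgroup $C$. Since $\operatorname{tr}\varphi_q=2\ne0$, we have $\varphi_q\in C$; it is nonscalar, so $\tau_q$, which commutes with it, lies in $C$. If $C$ is split, then the eigenvalues $\pm i$ of $\tau_q$ lie in $\mathbb{F}_q$, so $q\equiv1\bmod4$ and $q\ge13$, contradicting (F3). So $C=C_q$ is nonsplit, the nonscalar element $\tau_q$ has no eigenvalue in $\mathbb{F}_q$, and $q\equiv3\bmod4$. Also $c_q\notin C_q$, since $c_q$ is nonscalar with eigenvalues $\pm1$.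

For every small $q$ we get $c_q\tau_qc_q^{-1}=\tau_q^q=\tau_q^{-1}$, and $[c,\tau]_q=\tau_q^{-2}=-I$.
\end{proof}

The kernel of $G\to\mathrm{GL}_2(\mathbb{Z}_2)\times\prod_{q\mid m,\,q\text{ odd}}G(q)$ lies in a product of pro-$q$ groups with $q$ odd, so $f$ factors through the image $\bar G$ of this map. We keep the names $f,c,\tau,\varphi,-I$ on $\bar G$, and let $\bar G^{(q)}$ and $L_q$ be as in Lemma~\ref{lem:product} for $\Gamma=\bar G$. Let $\bar G^\circ\triangleleft\bar G$ consist of the elements whose components at all small $q$ lie in $C_q$. Then $\bar G/\bar G^\circ$ is an elementary abelian $2$-group, $\tau,\varphi\in\bar G^\circ$, and a commutator of two elements of $\bar G^\circ$ has trivial component at every small prime.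

At small primes the defect $-[c,\tau]$ is trivial. At full primes we want to remove it, and for this $L_q$ must be large. Recall that $\mathrm{PGL}_2(\mathbb{F}_3)\cong S_4$, and that the preimage of $V_4$ in $\mathrm{GL}_2(\mathbb{F}_3)$ is the quaternion group $Q_8$, the normal Sylow $2$-subgroup of $\mathrm{SL}_2(\mathbb{F}_3)$. The normal subgroups of $\mathrm{GL}_2(\mathbb{F}_3)$ are $1$, $\{\pm1\}$, $Q_8$, $\mathrm{SL}_2(\mathbb{F}_3)$, $\mathrm{GL}_2(\mathbb{F}_3)$. Indeed, those containing $-I$ correspond to the normal subgroups of $S_4$. One that does not contain $-I$ meets $\mathrm{SL}_2(\mathbb{F}_3)$, whose only involution is $-I$, in a normal subgroup of odd order, which is trivial as the Sylow $3$-subgroups are not normal; so it has order at most $2$, is central, and is trivial.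

\begin{lemma}\label{lem:full}
\begin{enumerate}
\item[(a)] If $q\ge7$ is full, then $\mathrm{SL}_2(\mathbb{F}_q)\subset L_q$ and $f(\mathrm{SL}_2(\mathbb{F}_q))=1$.
\item[(b)] If $3$ is full, then $\tau_3\in Q_8\subset L_3$ and $f(Q_8)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:product}(b), $G(q)/L_q$ is a quotient of $\bar G^{(q)}$, which by part (c) of that lemma does not have $\mathrm{PSL}_2(\mathbb{F}_q)$ as a composition factor. So $L_q$ is not scalar, and Lemma~\ref{lem:normal} applies. The group $\mathrm{SL}_2(\mathbb{F}_q)$ is perfect, so $f$ kills it.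

(b) Here $G(3)=\mathrm{GL}_2(\mathbb{F}_3)$, and $\tau_3$ has order $4$ and determinant $1$, so $\tau_3\in Q_8$. Composition factors do not help, since $\mathrm{GL}_2(\mathbb{F}_3)$ and $\mathrm{GL}_2(\mathbb{Z}_2)$ share the quotient $S_3$; we use that $\tau$ maps to different elements of $S_3$ on the two sides.

Suppose $L_3\subset\{\pm1\}$, and let $\Theta:\bar G\to G(3)\to S_4$ be the projective $3$-component. It kills $L_3$, and it kills the groups $\mathrm{SL}_2(\mathbb{F}_q)\subset L_q$ of part (a), whose $3$-components are trivial. The subgroup $\Theta(\bar G^\circ)$ is normal in $S_4$ with abelian quotient, so it contains $A_4$; it also contains $\Theta(\varphi)$, of order $4$. So $\Theta(\bar G^\circ)=S_4$. Let $x,y\in\bar G^\circ$ with $x_2=1$. Then $[x,y]$ has trivial components at $2$ and at the small primes, and components in $\mathrm{SL}_2(\mathbb{F}_q)$ at full $q\ge7$. So $[x,y]\in L_3\cdot\prod_q\mathrm{SL}_2(\mathbb{F}_q)\subset\ker\Theta$. Thus $\Theta(x)$ is central in $S_4$, hence trivial, and $\Theta|_{\bar G^\circ}$ factors through the projection $A_2\subset\mathrm{GL}_2(\mathbb{Z}_2)$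 of $\bar G^\circ$. The surjection $A_2\to S_4\to S_4/V_4=S_3$ maps the normal pro-$2$ subgroup $A_2\cap\Gamma(2)$ to a normal $2$-subgroup of $S_3$, which is trivial. So it factors through $A_2\bmod2\subset\mathrm{GL}_2(\mathbb{F}_2)$, a group of order at most $6$, and the induced map onto $S_3$ is an isomorphism. But $\tau_2\not\equiv1\bmod2$, while $\Theta(\tau)\in V_4$ has trivial image in $S_3$. This contradiction and the list of normal subgroups give $Q_8\subset L_3$.

Write $Q_8=\{\pm1,\pm\mathbf{i},\pm\mathbf{j},\pm\mathbf{k}\}$. An element $y_3$ of order $3$ permutes the pairs $\pm\mathbf{i},\pm\mathbf{j},\pm\mathbf{k}$ cyclically, as a $3$-cycle permutes the involutions of $V_4$. If $y_3\mathbf{i}y_3^{-1}=\pm\mathbf{j}$, say, then $[y_3,\mathbf{i}]=\pm\mathbf{k}$ and $[y_3,\mathbf{j}]=\pm\mathbf{i}$, and these two elements generate $Q_8$. By Lemma~\ref{lem:product}(a) they are commutators $[y,x]$ in $\bar G$, with $y$ a lift of $y_3$ and $x\in L_3$. So $f(Q_8)=1$.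
\end{proof}

We can now move everything to the prime $2$.

\begin{lemma}\label{lem:cut}
Let $x\in\bar G$ have component $1$ at every small prime, in $\mathrm{SL}_2(\mathbb{F}_q)$ at every full $q\ge7$, and in $Q_8$ at $3$ if $3$ is full. Then $x_2\in L_2$, and $f$ takes the value $f(x)$ on this element of $L_2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:full}, each odd component of $x$, placed alone at its prime, is an element of $\bar G$ killed by $f$. Dividing $x$ by these elements leaves the element with $2$-component $x_2$ and all other components trivial.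
\end{proof}

\subsection{Elements of order $3$ in $\mathrm{GL}_2(\mathbb{Z}_2)$}

Let $O$ be the closed subgroup of $\mathrm{GL}_2(\mathbb{Z}_2)$ generated by all elements of order $3$. It is normal, and $O\subset\mathrm{SL}_2(\mathbb{Z}_2)$ because $\mathbb{Z}_2^*$ has no element of order $3$. Modulo $O$, complex conjugation does invert $\tau_2$.

\begin{lemma}\label{lem:O}
$\mathrm{SL}_2(\mathbb{Z}_2)/O$ is a finite cyclic group on which every element of determinant $-1$ acts by inversion. In particular $-[c_2,\tau_2]\in O$.
\end{lemma}

\begin{proof}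
The group $\mathrm{SL}_2(\mathbb{Z})$ is dense in $\mathrm{SL}_2(\mathbb{Z}_2)$ and is generated by $\mathsf{S}=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ and $\mathsf{R}=\left(\begin{smallmatrix}0&-1\\1&1\end{smallmatrix}\right)$, with $\mathsf{R}^3=-I=\mathsf{S}^2$. So $\mathsf{R}=\mathsf{S}^2\mathsf{R}^{-2}$ with $\mathsf{R}^2$ of order $3$, and the image of $\mathrm{SL}_2(\mathbb{Z})$ in $\mathrm{SL}_2(\mathbb{Z}_2)/O$ is the finite cyclic group generated by $\mathsf{S}$. Being finite and dense, it is everything. Conjugation by $\mathrm{diag}(1,-1)$ sends $\mathsf{S}$ to $\mathsf{S}^{-1}$, and $\mathrm{SL}_2(\mathbb{Z}_2)$ acts trivially on its abelian quotient, so all elements of determinant $-1$ act by inversion. Since $\det\tau_2=1$ and $\det c_2=-1$, we get $[c_2,\tau_2]\equiv\tau_2^{-2}=-I$ modulo $O$.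
\end{proof}

\subsection{End of the proof}

We apply Lemma~\ref{lem:cut} twice.

First we show $O\subset L_2$. The image of $\bar G^\circ$ in $G(2)=S_3$ is normal of $2$-power index, so there is $y\in\bar G^\circ$ with $y_2$ of order $3$ modulo $2$. Let $x=[\tau,y]$. Its components are trivial at small primes, have determinant $1$ at full $q\ge7$, and lie in $Q_8$ at $3$ if $3$ is full, because $\tau_3$ lies in the normal subgroup $Q_8$. So $[\tau_2,y_2]\in L_2$. The transposition $\tau_2\bmod 2$ inverts $y_2\bmod2$, so $[\tau_2,y_2]\equiv y_2^{-2}$ has order $3$ modulo $2$. By Lemma~\ref{lem:G2}, $L_2$ is a closed normal subgroup of $\mathrm{GL}_2(\mathbb{Z}_2)$, and the quotient is an extension of a group of order at most $2$ by a quotient of $\Gamma(2)$, hence a pro-$2$ group. So $L_2$ contains every element of order $3$, and $O\subset L_2$. Since $f$ is continuous and kills elements of order $3$, we get $f(O)=1$.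

Now let $x=-[c,\tau]\in\bar G$, so $f(x)=f(-I)\ne1$. Its components are trivial at small primes by Lemma~\ref{lem:small}, have determinant $1$ at full $q\ge7$, and lie in $Q_8$ at $3$ if $3$ is full. By Lemma~\ref{lem:cut}, $f$ is nontrivial on $x_2=-[c_2,\tau_2]\in L_2$. But $x_2\in O$ by Lemma~\ref{lem:O}, and $f(O)=1$. This contradiction excludes potentially good reduction.

Together with Section~\ref{sec:mult} this shows that (H) is impossible, so Theorem~\ref{thm:main} holds for $\ell\nmid j$. With Proposition~\ref{prop:wild}, Theorem~\ref{thm:main} is proved, and by Section~\ref{sec:reduction} so are Theorems~\ref{thm:vanishing} and~\ref{thm:general}. \qed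

\begin{thebibliography}{9}

\bibitem{BDMTV}
Balakrishnan, Dogra, M\"uller, Tuitman, Vonk, Ann. of Math. \textbf{189} (2019).

\bibitem{BPR}
Bilu, Parent, Rebolledo, Ann. Inst. Fourier \textbf{63} (2013).

\bibitem{Kenku}
Kenku, J. Number Theory \textbf{15} (1982).

\bibitem{MS}
Alexander Milner, Jack Shotton, \emph{The Smallest Invariant Factor of Elliptic Curves, and Coincidences}, arXiv:2604.21601 (2026).

\bibitem{Serre}
Serre, Invent. Math. \textbf{15} (1972).

\end{thebibliography}
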